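# Minimal prime classes of finite binary structures are better-quasi-ordered

## 1. Binary structures, modules and primes

Fix once and for all a finite signature $s$: a fixed finite number $k\ge 1$ of binary relation symbols. All structures below have this signature.

**Definition (binary structure).** A binary structure is $R=(V,(\rho_i)_{i<k})$, where $V$ is a set and each $\rho_i\subseteq V\times V$. Our classes consist of finite structures, but one infinite structure will appear inside the proof, and the definitions of this section are meant for infinite $V$ as well whenever that makes sense.

It is convenient to forget the relations and remember colors. For $x\ne y$ in $V$ let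
$$d(x,y)=\big(([(x,y)\in\rho_i])_{i<k},\ ([(y,x)\in\rho_i])_{i<k}\big),$$
where $[\cdot]$ is $1$ or $0$ according to truth. This is an element of a finite set $T$ of *colors*. Exchanging the two halves is an involution $*$ of $T$, and $d(y,x)=d(x,y)^*$. Let $\lambda(x)=([(x,x)\in\rho_i])_{i<k}$ be the *loop label* of $x$. A structure is the same thing as a triple $(V,d,\lambda)$. If $d(x,y)=c$, I say that $x$ *sees* $y$ by $c$.

Example. Let $k=1$. A graph is a structure in which only the colors $(0,0)$ and $(1,1)$ occur and all loop labels are $0$; I write $0$ and $1$ for these two colors, and $0^*=0$, $1^*=1$. In a strict linear order $x$ sees every larger $y$ by $c=(1,0)$, and $y$ sees $x$ by $c^*=(0,1)\neq c$.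

**Definition (embeddability, hereditary class).** $R\le R'$ means that $R$ is isomorphic to an induced substructure $R'_{\restriction A}$ of $R'$. This is a quasi-order. A class of finite structures is hereditary if it is closed under isomorphism and under induced substructures. For a set or class $X$ of finite structures, $\downarrow\! X$ is the class of finite structures that embed in a member of $X$.

Example. Let $P_n$ be the path with $n$ vertices. Then $\downarrow\!\{P_n:n\ge1\}$ is the class $\mathcal P$ of finite disjoint unions of paths: deleting vertices from a path leaves such a union, and the disjoint union of $P_{n_1},\dots,P_{n_p}$ embeds in the path with $n_1+\dots+n_p+(p-1)$ vertices.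

**Definition (module).** A subset $A\subseteq V$ is a module if for all $a,a'\in A$, $x\in V\setminus A$ and $i<k$ we have $(x,a)\in\rho_i\iff(x,a')\in\rho_i$ and $(a,x)\in\rho_i\iff(a',x)\in\rho_i$. In colors: for every $x\notin A$, $d(x,\cdot)$ is constant on $A$. We say that $x$ *separates* $A$ if $x\notin A$ and $d(x,\cdot)$ is not constant on $A$. So a module is a set that no vertex separates.

Example. In the path $P_3$ the two ends form a module. In a linear order every interval is a module.

Three facts will be used constantly.

* (M1) If $M$ is a module of $W$ and $M'$ is a module of $W_{\restriction M}$, then $M'$ is a module of $W$: a vertex of $M\setminus M'$ does not separate $M'$, and a vertex outside $M$ does not even separate $M$.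
* (M2) If two modules $A,B$ intersect, $A\cup B$ is a module: a vertex outside sees $A$ by one color and $B$ by one color, and these agree on $A\cap B$.
* (M3) If $A,B$ are disjoint modules, $d(x,y)$ is the same for all $x\in A$, $y\in B$: changing $y$ inside $B$ does not change $d(x,y)$, and changing $x$ inside $A$ does not change $d(y,x)$.

**Definition (prime).** The empty set, the singletons and $V$ are the trivial modules. $R$ is prime if all its modules are trivial.

Example. Structures with at most two vertices are prime. A linear order with at least three elements is not. The path $P_n$ is prime for $n\ge4$: let $M\neq V$ be a module with at least two elements. By connectedness some $x\notin M$ is adjacent to an element of $M$, hence to all of $M$; so $M$ consists of the two neighbors of $x$. As $n\ge4$, one of these has another neighbor $y\neq x$, and $y\notin M$ separates $M$, a contradiction.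

Since the signature is finite, there are finitely many structures of each size up to isomorphism. So a class contains infinitely many primes (always counted up to isomorphism) if and only if the sizes of its primes are unbounded.

**Definition (minimal prime class).** A hereditary class is minimal prime if it contains infinitely many primes but every proper hereditary subclass contains only finitely many.

Example. The class $\mathcal P$ of disjoint unions of paths is minimal prime. A disconnected graph with at least three vertices is not prime (a component with at least two vertices is a nontrivial module, and if all components are singletons, any pair is one), and $P_3$ is not prime. So the primes of $\mathcal P$ with at least three vertices are the $P_n$ with $n\ge4$. A hereditary $\mathcal D\subseteq\mathcal P$ with infinitely many primes contains arbitrarily long paths, hence all of $\mathcal P$.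

## 2. Barriers and better-quasi-orders

A quasi-order $Q$ is w.q.o. (well-quasi-ordered) if every sequence $q_0,q_1,\dots$ has indices $i<j$ with $q_i\le q_j$. Better-quasi-order, in the sense of Nash-Williams, is a strengthening in which sequences are replaced by maps defined on barriers.

**Definition (barrier).** A barrier is an infinite family $B$ of finite subsets of $\mathbb N$, with infinite union $U$, such that every infinite subset of $U$ has an initial segment in $B$ and no member of $B$ is a proper subset of another. For $u,v\in B$ write $u\lhd v$ if there is an infinite $X\subseteq\mathbb N$ such that $u$ is an initial segment of $X$ and $v$ is an initial segment of $X\setminus\{\min X\}$.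

Examples. The singletons form a barrier, and $\{m\}\lhd\{n\}$ iff $m<n$. The two-element sets form a barrier, and for $m<n$ and $n'<p$, $\{m,n\}\lhd\{n',p\}$ iff $n=n'$. The family of all $s$ with $|s|=1+\min s$ is a barrier: a proper subset $s$ of a member $t$ with $\min s=\min t$ has the wrong size, and one with $\min s>\min t$ would have to be larger than $t$.

Two initial segments of the same set are comparable by inclusion, so an infinite $X\subseteq U$ has *exactly one* initial segment in $B$. Also $\emptyset\notin B$, since otherwise $B=\{\emptyset\}$.

**Definition (b.q.o.).** A quasi-order $Q$ is b.q.o. if for every barrier $B$ and every $f:B\to Q$ there are $u\lhd v$ in $B$ with $f(u)\le f(v)$. A map without such a pair is called bad. A class of structures is b.q.o. if it is so under embeddability.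

Using the barrier of singletons, b.q.o. implies w.q.o.

Example. $\mathbb N$ is b.q.o.: if $f$ is bad, choose an infinite $X\subseteq U$ and remove its least elements one after the other; the values of $f$ on the corresponding initial segments strictly decrease forever, which is impossible.

Example. A w.q.o. need not be b.q.o. On the pairs $(i,j)$ with $i<j$ in $\mathbb N$ let $(i,j)\le(k,l)$ iff ($i=k$ and $j\le l$) or $j<k$. This is transitive: if $(i,j)\le(k,l)\le(p,q)$, then either $i=k=p$ and $j\le l\le q$; or $i=k$ and $j\le l<p$; or $j<k=p$; or $j<k<l<p$. It is w.q.o.: given a sequence $(i_n,j_n)$, if the $i_n$ are unbounded, some $i_n$ exceeds $j_0$; if not, some value of $i_n$ occurs infinitely often, and among those terms two have $j$'s in increasing order. But on the barrier of two-element sets the map $\{i<j\}\mapsto(i,j)$ is bad: $(i,j)\le(j,l)$ would require $i=j$ or $j<j$.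

The following facts are due to Nash-Williams (Proc. Camb. Phil. Soc. 61 (1965) 697–720; 64 (1968) 273–290) and will be quoted.

* (N1) If a barrier is partitioned into finitely many parts, one part contains a barrier. Hence finite quasi-orders are b.q.o.: a map to a finite set is constant on some barrier, and every barrier contains some $u\lhd v$ (take the initial segments of $X$ and $X\setminus\{\min X\}$).
* (N2) Finite unions and finite products of b.q.o.'s are b.q.o.
* (N3) If $Q$ is b.q.o., so is the set $Q^{<\omega}$ of finite sequences under Higman's order: $x\le y$ iff there is a strictly increasing $h$ with $x_l\le y_{h(l)}$ for all $l$.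
* (N4) If $Q$ is b.q.o., so is the set of its downward closed subsets under inclusion.

Finally there is the coding principle. (N5) If $P$ is b.q.o. and each $q\in Q$ has a code $c(q)\in P$ such that $c(q)\le c(q')$ implies $q\le q'$, then $Q$ is b.q.o., because a bad $f:B\to Q$ would give the bad map $c\circ f$.

## 3. From w.q.o. to b.q.o. for minimal prime classes

The problem comes from Djamila Oudrar, Maurice Pouzet and Imed Zaguia, "Minimal prime ages, words and permutation graphs", arXiv:2206.01557 (2022). It is known that every minimal prime hereditary class is well-quasi-ordered under embeddability, and that it is the class of finite structures embeddable in some infinite prime structure. The pairs of Section 2 show that w.q.o. is not enough for b.q.o. in general, so one asks: is every minimal prime hereditary class of finite binary structures b.q.o.?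

The answer is yes.

**Theorem 1.** Every hereditary class $\mathcal C$ (of signature $s$) containing infinitely many primes contains a hereditary subclass $\mathcal D$ which contains infinitely many primes and is b.q.o. Consequently every minimal prime hereditary class is b.q.o.

The second sentence follows from the first: if $\mathcal C$ is minimal prime, $\mathcal D$ cannot be proper, so $\mathcal C=\mathcal D$. The two known facts just mentioned are not used in the proof. The proof also yields a description of the minimal prime classes. Its statement needs some vocabulary, so it is postponed to Theorem 13 in the last section.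

## 4. Disjoint unions of paths, and half graphs

Let us test the question on two classes.

*Disjoint unions of paths.* Code a member of $\mathcal P$ by the finite sequence of the sizes of its components, listed in some order. If $(n_1,\dots,n_p)\le(m_1,\dots,m_{p'})$ in Higman's order via $h$, then $P_{n_l}$ embeds in $P_{m_{h(l)}}$, and distinct components go to distinct components, so the whole graph embeds. As $\mathbb N$ is b.q.o., (N3) and (N5) show that $\mathcal P$ is b.q.o.

*Half graphs.* Let $H_n$ be the graph on $x_1,\dots,x_n,y_1,\dots,y_n$ whose edges are the $x_iy_j$ with $i\le j$. Write the vertices in the order $x_1,y_1,x_2,y_2,\dots,x_n,y_n$. Then an $x$ and a $y$ are adjacent iff the $x$ comes first. So an induced subgraph is described by a word over $\{x,y\}$, and a subword (not necessarily consecutive letters) gives an induced subgraph. Hence $\mathcal H=\downarrow\!\{H_n:n\ge1\}$ is coded by finite words over a two-letter alphabet, ordered as in (N3), and is b.q.o.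

The class $\mathcal H$ is minimal prime too. First, $H_n$ is prime for $n\ge2$. Let $M$ be a module with at least two elements. If $x_i,x_{i'}\in M$ with $i<i'$, then $y_i$ is adjacent to $x_i$ only, so $y_i\in M$. If $y_j,y_{j'}\in M$ with $j<j'$, then $x_{j'}$ is adjacent to $y_{j'}$ only, so $x_{j'}\in M$. In all cases $M$ contains some $x_i$ and some $y_j$. A vertex $x_l\notin M$ is not adjacent to $x_i$, hence not to $y_j$, so $l>j$; thus $x_1\in M$. A vertex $y_l\notin M$ is not adjacent to $y_j$, hence not to $x_1$, which is impossible; so all $y_l$, and in particular $y_n$, are in $M$. Repeating the first argument with $y_n$, all $x_l$ are in $M$. Second, in a prime member of $\mathcal H$ with at least three vertices the word alternates, because two equal consecutive letters have the same neighbors and form a module. An alternating word of length $L$ contains the word of $H_m$ for some $m\ge(L-2)/2$. So a hereditary subclass with infinitely many primes contains every $H_m$.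

The two classes are b.q.o. for slightly different reasons: sequences of comparable *long* objects in the first, words over a *finite* alphabet in the second. The proof will show that these are the only two patterns.

## 5. Primes alone are b.q.o., but labels break the induction

A sensible first attempt is to use minimality directly. It starts well, thanks to the following lemma.

**Lemma 2.** If $Q$ is a quasi-order such that $\Phi(q)=\{q'\in Q:q\not\le q'\}$ is finite for every $q\in Q$, then $Q$ is b.q.o.

*Proof.* Suppose $f:B\to Q$ is bad, and let $U=\bigcup B$. For infinite $X\subseteq U$ write $f(X)=f(u)$, where $u$ is the unique initial segment of $X$ in $B$. If $v$ is the initial segment of $X\setminus\{\min X\}$ in $B$, then $u\lhd v$, so badness says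
$$f(X\setminus\{\min X\})\in\Phi(f(X)).$$
Fix $s\in B$, put $\Psi_0=\{f(s)\}$ and $\Psi_{l+1}=\bigcup_{q\in\Psi_l}\Phi(q)$. These sets are finite. Let $Y\subseteq U$ be infinite with $\min Y>\max s$, and let $X=s\cup Y$. Then $f(X)=f(s)$, and removing the first $|s|$ elements of $X$ one by one gives $f(Y)\in\Psi_{|s|}$.

Now let $B'=\{v\in B:\min v>\max s\}$. It is a barrier: an infinite subset of $\{x\in U:x>\max s\}$ has an initial segment in $B$, which lies in $B'$; every $x\in U$ with $x>\max s$ belongs to a member of $B'$ (the initial segment of $\{y\in U: y\ge x\}$), so the union of $B'$ is infinite, and hence so is $B'$; and inclusions between members are still excluded. Every $v\in B'$ is an initial segment of an infinite $Y\subseteq U$ with $\min Y>\max s$, so $f(v)=f(Y)\in\Psi_{|s|}$. Thus $f$ restricted to $B'$ is a bad map into a finite quasi-order, against (N1). $\square$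

Let $\mathcal C$ be minimal prime and let $q\in\mathcal C$ be prime. The class $\{R\in\mathcal C:q\not\le R\}$ is hereditary and proper, so it contains finitely many primes. By Lemma 2, applied to isomorphism types, *the primes of $\mathcal C$ are b.q.o.*

It is natural to continue along modules. A structure that is not prime can be contracted along disjoint modules, and when the contracted structure is prime, the original is a prime whose vertices are labelled by smaller structures. To compare two such structures one wants to compare *labelled* primes: if labels come from a b.q.o., primes with labelled vertices should be b.q.o., where an embedding must send each vertex to one with a label at least as large.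

This is where the attempt stops, and the class $\mathcal P$ shows it. Label the two ends of $P_n$ red and the other vertices blue, with red and blue incomparable. A label-increasing embedding of the labelled $P_n$ into the labelled $P_m$ sends the path onto a set of consecutive vertices and its ends to red vertices, that is, to the ends of $P_m$; so $n=m$. The labelled paths $P_n$, $n\ge4$, form an infinite antichain. So the primes of a minimal prime class, labelled by a two-element antichain, need not even be w.q.o. (and Lemma 2 is useless with labels, since $\Phi(q)$ is no longer finite). Yet $\mathcal P$ itself is b.q.o., as we saw, by cutting its members into pieces instead of labelling them.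

The way around is to stop analyzing the given class. By Theorem 1 it suffices to find, inside an arbitrary hereditary class with infinitely many primes, *one* subclass that is visibly coded by words and still has infinitely many primes; minimality then does the rest. The difficulty moves to a different place: we shall build candidate subclasses by Ramsey's theorem, and must show that they contain large primes, without being able to write these primes down.

## 6. Small primes force a balanced module

The tool for certifying large primes is this.

**Lemma 3.** Let $N\ge2$ and let $W$ be finite with $w\ge2$ vertices, all of whose prime induced substructures have at most $N$ vertices. Then $W$ has a module $M$ with $w/(2N)\le|M|\le w/2$.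

We use it backwards. Given structures $W_n$ of growing size, suppose their primes are bounded by $N$. Then each $W_n$ has a module that is large and whose complement is large. If the $W_n$ are made of many similar small blocks, one expects a block inside $M$ and a block outside $M$, and homogeneity then turns one failure of separation into an equation between colors. If the equation is false, the primes are unbounded.

Example. In a linear order with $w$ elements the primes have at most $2$ vertices, and an initial interval with $\lfloor w/2\rfloor$ elements is such a module.

*Proof of Lemma 3.* Let $M_0$ be an inclusion-minimal module with more than $w/2$ elements; $V$ is a candidate, so $M_0$ exists, and $|M_0|\ge2$. By (M1), modules of $W_{\restriction M_0}$ are modules of $W$; by the choice of $M_0$, those different from $M_0$ have at most $w/2$ elements. So it suffices to find a module of $W_{\restriction M_0}$ different from $M_0$ with at least $w/(2N)$ elements. Singletons are proper modules, so every vertex of $M_0$ lies in a maximal proper module of $W_{\restriction M_0}$.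

Suppose two distinct maximal proper modules $A,B$ intersect. By (M2), $A\cup B$ is a module strictly containing $A$, so $A\cup B=M_0$. One of $A,B$ then has at least $|M_0|/2>w/4\ge w/(2N)$ elements.

Otherwise the maximal proper modules partition $M_0$ into $\ell\ge2$ classes. Let $X$ contain one vertex of each class. By (M3), for $x,y$ in distinct classes $d(x,y)$ depends only on the classes. Let $Y$ be a nontrivial module of $W_{\restriction X}$, and let $Z$ be the union of the classes that $Y$ meets. A vertex of $M_0\setminus Z$ lies in the class of some $x'\in X\setminus Y$ and sees a vertex of $Z$ as $x'$ sees its representative in $Y$; so it does not separate $Z$. Thus $Z$ is a module of $W_{\restriction M_0}$; it is proper because $Y\neq X$, and it strictly contains a class because $|Y|\ge2$. This contradicts maximality. So $W_{\restriction X}$ is prime, $\ell\le N$, and the largest class has at least $|M_0|/N>w/(2N)$ elements. $\square$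

## 7. Long chains: classes coded by words

**Definition (chain).** A chain is a sequence of distinct vertices $v_0,\dots,v_m$ such that for $2\le j\le m$
$$d(v_j,v_0)=\dots=d(v_j,v_{j-2})\neq d(v_j,v_{j-1}).$$
A class has unbounded chains if its members contain chains of arbitrarily large length.

Example. The vertices of a path in their natural order form a chain. In half graphs chains have at most seven vertices. Indeed let $v_0,\dots,v_m$ be a chain in a half graph and $j\ge4$. If $v_j$ were adjacent to $v_0,\dots,v_{j-2}$, then $v_0,v_1,v_2$ would lie on the same side and $v_2$ would see $v_0$ and $v_1$ alike, against the definition. So $v_j$ is adjacent to $v_{j-1}$ and to no earlier vertex, for every $j\ge 4$; thus $v_3,\dots,v_m$ is an induced path. An induced path with five vertices contains two edges $x_iy_j$, $x_ky_l$ with no edge between them; then $i\le j<k\le l<i$, a contradiction. So $m\le6$.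

Two remarks. Initial segments of chains are chains. And interchanging $v_0$ and $v_1$ gives a chain again: the condition for $j=2$ says $d(v_2,v_0)\ne d(v_2,v_1)$ and is symmetric; for $j\ge3$ both $v_0,v_1$ are among the vertices $v_0,\dots,v_{j-2}$ seen by the common color.

**Definition (the structures $S_w$).** Let $\Sigma=\{(a,b,l):a\ne b\text{ in }T,\ l\text{ a loop label}\}$, a finite alphabet. For a word $w=w_0\dots w_m$ over $\Sigma$ with $w_j=(a_j,b_j,l_j)$ let $S_w$ be the structure on $\{0,\dots,m\}$ with $\lambda(j)=l_j$ and, for $i<j$,
$$d(i,j)=b_j\ \text{ if } i=j-1,\qquad d(i,j)=a_j\ \text{ if } i<j-1 .$$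

Example. For the letter $\sigma=(0,1,0)$ of graph colors, $S_{\sigma^n}$ is the path $P_n$.

The sequence $0,1,\dots,m$ is a chain of $S_w$, since $a_j^*\ne b_j^*$. If $x$ is a factor (a block of consecutive letters) of $w$, then $S_x\le S_w$. Conversely every chain $v_0,\dots,v_m$ with $m\ge2$ induces a structure isomorphic to some $S_w$: take $l_j=\lambda(v_j)$; for $j\ge2$ take $a_j=d(v_0,v_j)$ and $b_j=d(v_{j-1},v_j)$; take $b_1=d(v_0,v_1)$, any $a_1\ne b_1$, and any $a_0\neq b_0$.

**Definition (the classes $\mathcal C_K$).** A set of nonempty words is factorial if it is closed under nonempty factors. For a minimal (under inclusion) infinite factorial language $K$ over $\Sigma$ let $\mathcal C_K=\downarrow\!\{S_w:w\in K\}$.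

Example. $K=\{\sigma^n:n\ge1\}$ is minimal infinite factorial, and with $\sigma=(0,1,0)$ we get $\mathcal C_K=\mathcal P$. The factors of the words $(\sigma\tau)^n$ also form such a language: any infinite factorial subset contains arbitrarily long factors of these words, hence all of them.

**Proposition 4.**
(i) If $\mathcal C$ is hereditary with unbounded chains, then $\mathcal C_K\subseteq\mathcal C$ for some minimal infinite factorial $K$.
(ii) Each $\mathcal C_K$ has infinitely many primes.
(iii) Each $\mathcal C_K$ is b.q.o.
(iv) Each $\mathcal C_K$ is a minimal prime class with unbounded chains.

**Step (i): finding $K$ by Zorn's lemma.** Let $L=\{w:S_w\in\mathcal C\}$ (nonempty words). It is factorial, and infinite because chains are unbounded. An infinite factorial language over a finite alphabet contains arbitrarily long words, hence words of every length. Consider a family of infinite factorial languages totally ordered by inclusion. For each $n$ their sets of words of length $n$ are finite, nonempty and nested, so there is a smallest one among them, and the intersection contains a word of length $n$. So the intersection is infinite and factorial. By Zorn's lemma $L$ contains a minimal infinite factorial $K$. Then $\mathcal C_K\subseteq\mathcal C$.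

**Step (ii): modules of $S_w$ are tiny or nearly everything.** Let $w=w_0\dots w_m$ and let $M$ be a module of $S_w$ with $|M|\ge3$ and $M\neq\{0,\dots,m\}$. We show $|M|=|w|-1$.

First, *if $k\notin M$, then $M$ has at most one element below $k$.* Otherwise let $i'$ be the largest element of $M$ below $k$ and let $i<i'$ be in $M$. Then $i'+1\notin M$ (it is either $k$ or lies strictly between $i'$ and $k$), but $d(i',i'+1)=b_{i'+1}\ne a_{i'+1}=d(i,i'+1)$, so $i'+1$ separates $M$, a contradiction.

Now let $k-1$ be the largest non-element of $M$. Then $M$ consists of $\{k,\dots,m\}$ and at most one element below $k-1$. As $|M|\ge3$, both $k$ and $k+1$ are in $M$. Since $k-1\notin M$ sees $k$ and $k+1$ alike, $b_k=a_{k+1}$. If some $q<k-1$ is not in $M$, then $a_k=d(q,k)=d(q,k+1)=a_{k+1}=b_k$, against $a_k\ne b_k$. So every $q<k-1$ is in $M$, and $M$ misses only $k-1$; thus $|M|=m=|w|-1$.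

If the primes contained in the $S_w$ ($w\in K$) had at most $N$ vertices, where $N\ge2$, take $w\in K$ with $|w|>6N$. Lemma 3 gives a module with $3\le|w|/(2N)\le|M|\le|w|/2<|w|-1$, contradicting what we just proved. So (ii) holds.

**Step (iii): coding members of $\mathcal C_K$ by sequences of words.** For $w\in K$ the set $\{x\in K:w\text{ is not a factor of }x\}$ is factorial and does not contain $w$, so it is properly contained in $K$; by minimality it is finite. By Lemma 2, $K$ is b.q.o. under the factor order, and by (N3) so is $K^{<\omega}$.

For $(w^1,\dots,w^p)\in K^{<\omega}$ let $S(w^1,\dots,w^p)$ be the structure on the linearly ordered set of letter occurrences of the concatenation, with the given loop labels, where for $i<j$ we put $d(i,j)=b_j$ if $i,j$ are consecutive occurrences in the same $w^l$, and $d(i,j)=a_j$ otherwise. Consider a substructure of $S_w$ on a set of vertices whose maximal intervals are $I_1<\dots<I_p$. Two of its vertices are consecutive integers exactly when they are consecutive in the same $I_l$. So the substructure is isomorphic to $S(w_{\restriction I_1},\dots,w_{\restriction I_p})$, and every member of $\mathcal C_K$ has a code in $K^{<\omega}$.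

Suppose $(w^1,\dots,w^p)\le(x^1,\dots,x^{p'})$ via $h$. Map each $w^l$ onto an occurrence of $w^l$ as a factor of $x^{h(l)}$. The order of occurrences is preserved because $h$ is strictly increasing. Consecutive occurrences in one word go to consecutive occurrences in one word. Nonconsecutive ones in one word go to nonconsecutive ones, and occurrences in different words go to different words. Letters are preserved. So this is an embedding of $S(w^1,\dots,w^p)$ into $S(x^1,\dots,x^{p'})$, and (N5) gives (iii).

**Step (iv): minimality.** $\mathcal C_K$ has unbounded chains since $0,\dots,m$ is a chain of $S_w$. Let $\mathcal D\subseteq\mathcal C_K$ be hereditary with infinitely many primes, and let $P\cong S(w^1,\dots,w^p)$ be a prime of $\mathcal D$ with at least $3$ vertices. If $p\ge2$, each $j$ in $w^p$ is seen by all vertices of $w^1,\dots,w^{p-1}$ by $a_j$; so these vertices form a proper nonempty module, hence a singleton. In all cases $w^p$ has at least $|P|-1$ letters, and $S_{w^p}\in\mathcal D$. So $S_w\in\mathcal D$ for arbitrarily long $w\in K$. By the first paragraph of Step (iii), a given $x\in K$ is a factor of all but finitely many words of $K$, so $S_x\in\mathcal D$. Thus $\mathcal D=\mathcal C_K$. With (ii) this proves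 (iv). $\square$

## 8. Multichains

Half graphs are not of the form $\mathcal C_K$, since their chains are short. They are the model for the second pattern.

**Definition (multichain).** A multichain $\mathfrak m$ consists of a finite set $F$ of *constants*, a finite set $\Pi$ of *positions*, and data defining for every $n$ a structure $W_n$ on
$$F\cup\{v_s^i:s\in\Pi,\ 1\le i\le n\}$$
(all these vertices distinct) such that $d$ and $\lambda$ on $F$ are fixed; $d(f,v_s^i)$ depends only on $(f,s)$; $d(v_s^i,v_q^j)$ depends only on $(s,q)$ and on whether $i<j$, $i=j$ or $i>j$; and $\lambda(v_s^i)$ depends only on $s$. Put $\mathcal A(\mathfrak m)=\downarrow\!\{W_n:n\ge1\}$. We say that $\mathfrak m$ has unbounded primes if $\mathcal A(\mathfrak m)$ has infinitely many primes. The set $\{v_s^i:s\in\Pi\}$ is called block $i$.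

Examples. Half graphs: $F=\emptyset$, $\Pi=\{x,y\}$, $W_n=H_n$. With one constant: $F=\{u\}$, $\Pi=\{x,y\}$, edges $ux_i$ and $x_iy_i$ for all $i$; $W_n$ is a star with every edge subdivided once.

For given bounds on $|F|$ and $|\Pi|$ there are finitely many multichains up to isomorphism, since the data form a finite table.

**Lemma 5.** $\mathcal A(\mathfrak m)$ is b.q.o., and remains so if vertices are labelled by a b.q.o. $Q$.

*Proof.* Code a labelled substructure on $A\subseteq W_n$ by two things: the set $A\cap F$ with its labels; and the word whose letters are the labelled nonempty sets among $\{s:v_s^i\in A\}$, taken in the order of increasing $i$. The traces on $F$ live in $\bigcup_{G\subseteq F}Q^G$ and the letters in $\bigcup_{\emptyset\neq E\subseteq\Pi}Q^E$, where elements are comparable only for the same $G$, respectively $E$. Both are b.q.o. by (N2). By (N3) and (N2) the codes form a b.q.o. If the code of $A$ is below the code of $A'$, send each element of $A\cap F$ to itself, and the vertices of the block giving the $l$-th letter of the first word to the vertices with the same positions in the block giving the $h(l)$-th letter of the second. Since $h$ is strictly increasing, the relations $i<j$, $i=j$, $i>j$ are preserved,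 so this is an embedding, and it increases labels. Apply (N5). $\square$

So for classes without long chains, Theorem 1 reduces to the following.

**Proposition 6.** Let $\mathcal C$ be hereditary with infinitely many primes and without unbounded chains. Then there is a multichain $\mathfrak m$ with $|F|\le2$, $|\Pi|\le3$, unbounded primes, and $\mathcal A(\mathfrak m)\subseteq\mathcal C$.

Sections 9 to 13 prove it. Let all chains in members of $\mathcal C$ have at most $t$ vertices.

## 9. One infinite prime structure with short chains

The purpose of this section is to replace the infinitely many finite primes of $\mathcal C$ by a single infinite prime structure, in which Ramsey's theorem can be applied to infinite sets. Primeness of infinite structures is in general not a first-order property; bounded chains make it one.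

**Lemma 7.** If $P$ is prime and $a,b,v$ are distinct vertices, there is a chain $v_0,\dots,v_m=v$ with $\{v_0,v_1\}=\{a,b\}$. Conversely, a finite or infinite structure in which this holds for all distinct $a,b,v$ is prime.

Example. In the path $0,1,2,3$, the pair $\{0,3\}$ reaches $1$ by the chain $0,3,1$, and the pair $\{0,1\}$ reaches $3$ by the chain $0,1,2,3$.

*Proof.* Let $N$ consist of $a,b$ and all vertices reached by such chains. Suppose $u\notin N$ separates $N$. If $u$ separates $\{a,b\}$, then $a,b,u$ is a chain, so $u\in N$, a contradiction. Otherwise let $\varepsilon=d(u,a)=d(u,b)$; some $w\in N$ has $d(u,w)\ne\varepsilon$. Among all such $w$ and all chains from $\{a,b\}$ to them take a shortest chain $v_0,\dots,v_m=w$. Every earlier vertex $x$ of it satisfies $d(u,x)=\varepsilon$: this is clear for $a,b$, and the others are reached by a shorter initial segment. So $d(u,v_0)=\dots=d(u,v_{m-1})=\varepsilon\ne d(u,v_m)$, and $v_0,\dots,v_m,u$ is a chain. Hence $u\in N$, a contradiction. So $N$ is a module with at least two elements, and $N$ is everything.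

Conversely let $M$ be a module, $a\ne b$ in $M$ and $v\notin M$. On a chain from $\{a,b\}$ to $v$ let $v_j$ be the first vertex not in $M$. Then $j\ge2$, and $d(v_j,v_0)\ne d(v_j,v_{j-1})$ with $v_0,v_{j-1}\in M$, so $v_j$ separates $M$, a contradiction. $\square$

Let $\sigma_t$ be the sentence "for all distinct $a,b,v$ there is a chain with at most $t$ vertices, starting with $a,b$ in some order and ending with $v$". It is first-order because the signature is finite. Every prime of $\mathcal C$ satisfies $\sigma_t$, by Lemma 7 and the choice of $t$.

Let $R$ be a nonprincipal ultraproduct over $\mathbb N$ of primes $P_n\in\mathcal C$ with $|P_n|\ge n$. By Łoś's theorem, $R$ is infinite and satisfies $\sigma_t$. If a finite structure embeds in $R$, this is expressed by an existential sentence, which then holds in some $P_n$; so all finite substructures of $R$ are in $\mathcal C$. The same three properties hold for every elementary extension $R^\star$ of $R$. By the converse part of Lemma 7, $R$ and $R^\star$ are prime. We record what we shall use: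

$$\text{if all } W_n \text{ of a multichain } \mathfrak m \text{ embed in } R \text{ or in some } R^\star,\text{ then } \mathcal A(\mathfrak m)\subseteq\mathcal C. \tag{1}$$

So we must find in $R$ or $R^\star$ a multichain with unbounded primes, within the bounds on $|F|$ and $|\Pi|$.

## 10. Systems of blocks

When Ramsey's theorem produces a homogeneous family of blocks that has *no* large primes, Lemma 3 will tell us that each block looks like a module from one side of the order. We now study such families, in order to repair them by adding a vertex or two.

**Definition (block type, system).** A block type $\Theta=(r,D,\gamma,\ell)$ consists of $r\ge1$, colors $D_{sq}=D_{qs}^*$ for $s\ne q$ in $\{0,\dots,r\}$, a function $\gamma:\{0,\dots,r\}\to T$, and loop labels $\ell_s$, such that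

* (S1) $D_{01},\ \gamma(1),\ \gamma(0)^*$ are not all equal;
* (S2) for $2\le s\le r$, $(D_{sq})_{q<s}$ is not constant.

A $\Theta$-system over a linear order $I$ consists of distinct vertices $v_s^i$ ($i\in I$, $0\le s\le r$) with $d(v_s^i,v_q^i)=D_{sq}$, $\lambda(v_s^i)=\ell_s$, and
$$d(v_q^i,v_s^j)=\gamma(s)\quad\text{whenever } i<j\ \text{(all } q,s). \tag{2}$$
The sets $T_i=\{v_0^i,\dots,v_r^i\}$ are its blocks. $R$ *admits* $\Theta$ if $R$ contains $\Theta$-systems over $\{1,\dots,n\}$ for all $n$.

In words, each vertex $v_s^j$ sees every earlier block by the single color $\gamma(s)^*$.

Examples. Disjoint edges: $r=1$, $D_{01}=1$, $\gamma\equiv0$; (S1) holds since $1,0,0$ are not all equal. An example with nonconstant $\gamma$: graphs in which $v_0^j$ is adjacent to no vertex and $v_1^j$ to every vertex of the earlier blocks, so $\gamma=(0,1)$; (S1) holds whatever $D_{01}$ is. Half graphs with $(v_0^i,v_1^i)=(x_i,y_i)$ do not form a system: for $i<j$, $d(x_i,y_j)=1$ but $d(y_i,y_j)=0$.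

*What (S1) means.* In a system with $r=1$, or for positions $0,1$ of any system, $d(v_0^i,v_1^j)$ equals $D_{01}$ for $i=j$, $\gamma(1)$ for $i<j$, and $\gamma(0)^*$ for $i>j$. So if $|I|\ge2$, (S1) says that
$$\text{the colors } d(v_0^i,v_1^j)\ (i,j\in I)\text{ are not all equal}, \tag{3}$$
a condition which does not mention the order of $I$.

*Reversal.* Suppose instead of (2) that $d(v_q^i,v_s^j)=\gamma'(q)$ whenever $i<j$, for all $q,s$, and that (3) and (S2) hold. Then reversing the order of $I$ gives a system with $\gamma(s)=\gamma'(s)^*$: if $i$ precedes $j$ in the reversed order, then $j<i$ and $d(v_q^i,v_s^j)=d(v_s^j,v_q^i)^*=\gamma'(s)^*$. In particular, a system with constant $\gamma\equiv p$ is, for the reversed order, a system with constant value $p^*$.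

**Lemma 8.** Let $\Theta$ be a block type and $\eta$ a nonconstant function on $\{0,\dots,r\}$. There are $s,q$ with $\eta(s)\ne\eta(q)$ and not $(D_{sq}=\gamma(q)=\gamma(s)^*)$. Hence positions $s,q$ alone form a block type with $r=1$.

*Proof.* The lemma lets us cut large blocks down to pairs without losing (S1): the excluded condition is exactly the failure of (S1) for the pair with $s$ in the role of $0$ and $q$ in the role of $1$, and applying $*$ shows that it is symmetric in $s,q$. Suppose the lemma fails, and let $A=\{s:\eta(s)=\eta(0)\}$. Whenever exactly one of $s,q$ is in $A$, we have $D_{sq}=\gamma(q)=\gamma(s)^*$. By (S1) this fails for $s=0,q=1$, so $1\in A$. Let $x$ be the least position not in $A$; it exists since $\eta$ is not constant, and $x\ge2$. For all $q<x$ we get $D_{xq}=\gamma(x)^*$, so $(D_{xq})_{q<x}$ is constant, against (S2). $\square$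

**Lemma 9.** Let $r=1$, and let $M$ be a module of a structure containing a $\Theta$-system. At most two blocks are met by $M$ in exactly one vertex.

*Proof.* Suppose $M\cap T_i=\{v_0^i\}$ and $M\cap T_j=\{v_0^j\}$ with $i<j$. The vertex $v_1^i\notin M$ sees $v_0^i$ by $D_{10}$ and $v_0^j$ by $\gamma(0)$, so $D_{10}=\gamma(0)$. The vertex $v_1^j\notin M$ sees $v_0^j$ by $D_{10}$ and $v_0^i$ by $\gamma(1)^*$, so $D_{10}=\gamma(1)^*$. Hence $D_{01}=\gamma(0)^*=\gamma(1)$, against (S1).

Suppose $M\cap T_i=\{v_1^i\}$ and $M\cap T_j=\{v_1^j\}$ with $i<j$. The vertex $v_0^i\notin M$ sees $v_1^i$ by $D_{01}$ and $v_1^j$ by $\gamma(1)$. The vertex $v_0^j\notin M$ sees $v_1^j$ by $D_{01}$ and $v_1^i$ by $\gamma(0)^*$. So $D_{01}=\gamma(1)=\gamma(0)^*$, again against (S1). Thus each of the two positions accounts for at most one such block. $\square$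

The next two lemmas are the two ways in which we shall certify unbounded primes. The first adds constants to a system of pairs, the second adds a third position.

**Lemma 10.** Let $\mathfrak m$ be a multichain with $\Pi=\{0,1\}$ whose blocks form $\Theta$-systems ($r=1$). Let $u\in F$ and $\delta(s)=d(u,v_s^i)$. Assume: (i) every module of $W_n$ containing a block contains $u$; (ii) $\delta\ne\gamma$; (iii) at least one of $\delta,\gamma$ is nonconstant. Then $\mathfrak m$ has unbounded primes. In particular this holds if $F=\{u\}$, $\delta$ is nonconstant and $\delta\neq\gamma$.

*Proof.* Suppose primes have at most $N$ vertices, $N\ge2$, and take $M$ in $W_n$ from Lemma 3. By Lemma 9, the blocks met in exactly one vertex contribute at most $2$ vertices to $M$ and at most $2$ to its complement. For $n$ large, $M$ and its complement both have more than $|F|+2$ elements. So there are $i,j$ with $T_i\subseteq M$ and $T_j\cap M=\emptyset$. By (i), $u\in M$.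

If $i<j$, the vertex $v_s^j\notin M$ sees $T_i$ by $\gamma(s)^*$ and $u$ by $\delta(s)^*$. So $\delta(s)=\gamma(s)$ for $s=0,1$, against (ii).

If $j<i$, the vertex $v_s^j\notin M$ sees $v_0^i$ by $\gamma(0)$, $v_1^i$ by $\gamma(1)$ and $u$ by $\delta(s)^*$. So $\gamma(0)=\gamma(1)=:\gamma_0$ and $\delta(s)=\gamma_0^*$ for $s=0,1$. Both $\gamma$ and $\delta$ are constant, against (iii).

In the last sentence of the lemma, $u$ separates every block, so (i) holds; (ii) and (iii) are assumed. $\square$

Example. In the subdivided stars of Section 8 the pairs $(x_i,y_i)$ form systems with $\gamma\equiv0$, and $\delta=(1,0)$. So these graphs contain arbitrarily large primes.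

**Lemma 11.** Let $\mathfrak m$ be a multichain with $F=\emptyset$ and positions $v_0,v_1,z$, where the pairs $\{v_0^i,v_1^i\}$ form systems with $r=1$ and $\gamma\equiv p$. For $s=0,1$ let $d(z_i,v_s^j)=\alpha$ if $i<j$ and $=\beta$ if $i>j$; let $d(z_i,z_j)=g$ for $i<j$, and $d(z_i,v_0^i)\ne d(z_i,v_1^i)$. Then either $\mathfrak m$ has unbounded primes, or ($\alpha=p$ and $\beta=g^*$), or ($\alpha=g$ and $\beta=p^*$).

*Proof.* Suppose primes are bounded by $N\ge2$, and take $M$ in $W_n$ from Lemma 3. Write $T_i=\{v_0^i,v_1^i\}$. We first show that $M$ respects almost all triples $T_i\cup\{z_i\}$.

At most two $T_i$ are met in exactly one vertex, by Lemma 9. If $T_i\subseteq M$, then $z_i\in M$, because $z_i$ separates $T_i$. Suppose $T_i,T_j$ with $i<j$ are disjoint from $M$ and $z_i,z_j\in M$. For $s=0,1$ the vertex $v_s^j\notin M$ sees $z_j$ and $z_i$ alike, so $d(z_j,v_s^j)=d(z_i,v_s^j)=\alpha$ for both $s$, against the last hypothesis. So there is at most one $i$ with $T_i\cap M=\emptyset$ and $z_i\in M$. Altogether, for all but at most three $i$, $T_i\cup\{z_i\}$ is contained in $M$ or disjoint from $M$.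

The exceptional triples have at most $9$ vertices, and for $n$ large $M$ and its complement have more than $9$ elements. So there are $i,j$ with $T_i\cup\{z_i\}\subseteq M$ and $(T_j\cup\{z_j\})\cap M=\emptyset$.

If $i<j$: $v_s^j$ sees $T_i$ by $p^*$ and $z_i$ by $\alpha^*$, so $\alpha=p$; and $z_j$ sees $T_i$ by $\beta$ and $z_i$ by $g^*$, so $\beta=g^*$.

If $j<i$: $v_s^j$ sees $T_i$ by $p$ and $z_i$ by $\beta^*$, so $\beta=p^*$; and $z_j$ sees $T_i$ by $\alpha$ and $z_i$ by $g$, so $\alpha=g$. $\square$

Example. Take graphs with edges $v_0^iv_1^i$ and $z_iv_1^i$, and with $p=\alpha=\beta=0$. If $g=0$, we have disjoint copies of $P_3$ and the first exceptional outcome; there are indeed no primes with more than two vertices. If $g=1$, so that the $z_i$ form a clique, both exceptional outcomes fail ($\beta\neq g^*$ and $\alpha\ne g$), and the lemma gives arbitrarily large primes.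

## 11. A first system of pairs in $R$

**Claim 12.** Either Proposition 6 holds (with $F=\emptyset$, $|\Pi|=2$), or some infinite family of disjoint pairs of vertices of $R$, indexed by $\mathbb N$, forms a system (with $r=1$) for the order of $\mathbb N$ or its reverse.

By Ramsey's theorem there are distinct $x_0,x_1,\dots$ in $R$ with the same loop label and with $d(x_i,x_j)=c$ for all $i<j$.

**Step 1: the asymmetric case $c\ne c^*$.** Here the system is already present. Put $T_i=(x_{2i},x_{2i+1})$. Then (2) holds with $\gamma\equiv c$, and (S1) holds because $\gamma(1)=c\ne c^*=\gamma(0)^*$.

**Step 2: in the symmetric case $c=c^*$, attach to the $x$'s vertices that separate them.** Let $X_0=\{x_i:i\in\mathbb N\}$. Then $X_0\ne V(R)$, since otherwise every pair of vertices would be a nontrivial module of the prime structure $R$. Suppose an infinite $X_k\subseteq X_0$ is given. It is infinite and not $V(R)$, so it is not a module, and some $w_k\notin X_k$ separates $X_k$. Moreover $w_k\notin X_0$, since an element of $X_0$ sees all other elements of $X_0$ by $c$. As there are finitely many colors, we can choose a color $a_k$ such that $X_{k+1}=\{x\in X_k:d(w_k,x)=a_k\}$ is infinite. As $w_k$ separates $X_k$, we can choose $x'_k\in X_k\setminus X_{k+1}$.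 Continuing,
$$d(w_k,x'_k)\neq a_k=d(w_k,x'_l)\quad\text{for } l>k,$$
because $x'_l\in X_l\subseteq X_{k+1}$. The $x'_k$ are distinct. The $w_k$ are distinct: for $k<l$, $w_k$ is constant on $X_{k+1}\supseteq X_l$, while $w_l$ separates $X_l$. No $w_k$ is an $x'_l$, since $w_k\notin X_0$.

By Ramsey's theorem we pass to a subsequence $(x_i,y_i)$ of the pairs $(x'_k,w_k)$ (the letters $x_i$ are reused) for which loop labels depend only on the position and colors only on the positions and the order relation of the indices. This is a multichain with $F=\emptyset$, $|\Pi|=2$, all of whose $W_n$ embed in $R$, and
$$d(y_i,x_i)=h\neq a=d(y_i,x_j)\quad\text{for } i<j. \tag{4}$$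

**Step 3: if this multichain has bounded primes, it is a system.** If it has unbounded primes, Proposition 6 holds by (1). Otherwise let $N\ge2$ bound its primes, and take $M$ in $W_n$ from Lemma 3. If $M$ meets blocks $i<j$ exactly in $x_i$ and $x_j$, then $y_i\notin M$ gives $h=a$, against (4). If it meets them exactly in $y_i$ and $y_j$, then $x_j\notin M$ gives $h^*=d(x_j,y_j)=d(x_j,y_i)=a^*$, against (4). So at most two blocks are met in exactly one vertex. For $n$ large, $M$ and its complement have more than two elements, so there are a block $i$ contained in $M$ and a block $j$ disjoint from $M$.

If $i<j$, then $d(x_j,\cdot)$ and $d(y_j,\cdot)$ are constant on $\{x_i,y_i\}$. By homogeneity this holds for all $i<j$ in $\mathbb N$: every vertex sees each earlier block by one color. So (2) holds, with $x$ as position $0$ and $y$ as position $1$. Condition (3), hence (S1), holds because $d(x_i,y_i)=h^*\ne a^*=d(x_j,y_i)$ for $i<j$.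

If $j<i$, then by homogeneity every vertex sees each *later* block by one color. Together with (3), this is the situation of the reversal remark, so the blocks form a system for the reversed order. $\square$

From now on assume the second alternative of Claim 12. In particular $R$ admits at least one block type, since every finite part of an infinite system, in whichever order, is a system over some $\{1,\dots,n\}$. Two cases remain.

## 12. Case I: $R$ admits a block type with nonconstant $\gamma$

**Step 1: pairs over $\omega+1$.** The aim is a system of pairs with one extra block at the end. Apply Lemma 8 with $\eta=\gamma$: keeping only the positions $s,q$ found there, $R$ admits a $\Theta$ with $r=1$ and nonconstant $\gamma$. Add to the elementary diagram of $R$ new constants for $v_s^i$ ($s=0,1$; $i\in\omega+1=\{0,1,\dots\}\cup\{\omega\}$) and the quantifier-free sentences saying that they form a $\Theta$-system. Any finite set of these sentences involves finitely many indices, hence is realized in $R$ by a system over some $\{1,\dots,n\}$. By compactness some elementary extension $R^\star$ of $R$ contains a $\Theta$-system over $\omega+1$.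

**Step 2: the limit view of the system from each vertex.** Fix a nonprincipal ultrafilter on $\omega$. For a vertex $w$ of $R^\star$ and $s=0,1$ let $\tau_w(s)$ be the ultrafilter limit of $d(w,v_s^j)$, $j<\omega$; this color is defined for all but at most one $j$. For finitely many vertices $w$ at once, there is an infinite set $J\subseteq\omega$ such that for $j\in J$ these vertices are not in $T_j$ and $d(w,v_s^j)=\tau_w(s)$, $s=0,1$: intersect finitely many sets of the ultrafilter.

**Step 3: if some $\tau_w$ is nonconstant and different from $\gamma$.** Take such a $J$ for $w$. The vertex $w$ and the blocks $T_j$, $j\in J$, give a multichain with $F=\{w\}$ and $\delta=\tau_w$. The last sentence of Lemma 10 says that it has unbounded primes, and (1) gives Proposition 6.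

**Step 4: otherwise, use primeness of $R^\star$ to find two constants.** Now every $\tau_w$ is constant or equal to $\gamma$, and not both because $\gamma$ is nonconstant. So the vertices of $R^\star$ are partitioned into
$$E_1=\{w:\tau_w=\gamma\},\qquad E_2=\{w:\tau_w\text{ constant}\}.$$
For $i<\omega$ and $j>i$, $v_q^i$ sees $v_s^j$ by $\gamma(s)$; so $T_i\subseteq E_1$. And $v_s^\omega$ sees every $T_j$, $j<\omega$, by $\gamma(s)^*$; so $T_\omega\subseteq E_2$. Hence $E_1$ is infinite and not everything. As $R^\star$ is prime, $E_1$ is not a module: some $w\in E_2$ separates it. Let $\tau_w\equiv\varepsilon$. Since $d(w,\cdot)$ is not constant on $E_1$, some $p\in E_1$ has $d(w,p)\ne\varepsilon$.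

By Step 2 choose an infinite $J\subseteq\omega$ such that for $j\in J$: $w,p\notin T_j$, $d(w,v_s^j)=\varepsilon$ and $d(p,v_s^j)=\gamma(s)$. This gives a multichain with $F=\{w,p\}$. A module of $W_n$ that contains a block contains $p$, because $p$ separates the block ($\gamma$ is nonconstant); and then it contains $w$, because $w$ sees the block by $\varepsilon$ and $p$ by another color. So hypothesis (i) of Lemma 10 holds for $u=w$, with $\delta\equiv\varepsilon$. Since $\gamma$ is nonconstant, $\delta\neq\gamma$ and (iii) holds. Thus the multichain has unbounded primes, and by (1) Proposition 6 holds with $|F|\le2$ and $|\Pi|=2$.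

## 13. Case II: every block type admitted by $R$ has constant $\gamma$

The system from Claim 12 has constant $\gamma$, so by the reversal remark we may assume that it is a system for the order of $\mathbb N$: vertices $(v_0^i,v_1^i)_{i\in\mathbb N}$, $r=1$, $\gamma\equiv p$. The difficulty is that all blocks may look alike from outside. We now use short chains, which join every block to one fixed vertex, to find a vertex that tells the inside of a block apart.

**Step 1: attach to each block a chain ending at a fixed vertex, and make everything homogeneous.** Drop block $0$ and let $u_0=v_0^0$. By $\sigma_t$, for each $i\ge1$ there is a chain with at most $t$ vertices from $\{v_0^i,v_1^i\}$ to $u_0$. The first two vertices may be interchanged, so we write it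
$$v_0^i,v_1^i,v_2^i,\dots,v_{m+1}^i=u_0,\qquad m\ge1 .$$
For $2\le s\le m+1$, $v_s^i$ separates $\{v_q^i:q<s\}$, because it sees $v_0^i$ and $v_{s-1}^i$ by different colors. By Ramsey's theorem there is an infinite index set $J$ on which $m$ is constant, loop labels depend only on the position, and colors and equalities among $v_s^i,v_q^j$ depend only on $s,q$ and the order relation of $i,j$.

**Step 2: sort out coincidences.** Chains of different blocks may share vertices. Suppose $v_s^i=v_q^j$ for some, hence all, $i<j$ in $J$. Given $i<j$ in $J$ choose $k>j$ in $J$; then $v_s^i=v_q^k=v_s^j$. So $v_s^i$ is the same vertex $e$ for all $i\in J$. For $j\in J$, $j\neq\min J$, we get $v_q^j=v_s^{\min J}=e=v_s^j$, so $s=q$, because the vertices of a chain are distinct. Thus each position is either constant on $J$, or its vertices differ from those of every position at other indices.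

Positions $0$ and $1$ are not constant; position $m+1$ is. Let $m'+1\ge2$ be the least constant position and $u$ the corresponding vertex. The sets $\{v_0^i,\dots,v_{m'}^i\}$, $i\in J$, are disjoint and do not contain $u$. The vertex $u$ separates each of them, and $\delta(s)=d(u,v_s^i)$ does not depend on $i$.

**Step 3: take a longest initial part of the chains that forms a system.** Let $r\in[1,m']$ be maximal such that the blocks $T_i=(v_0^i,\dots,v_r^i)$, $i\in J$, form a system for the order of $J$ or its reverse. The value $r=1$ qualifies. Note that (S1) and (S2) hold automatically for every $r$: (S1) in the form (3) concerns positions $0,1$ only, and (S2) holds because $v_s^i$ separates $\{v_q^i:q<s\}$. So only the colors between different blocks matter for the choice of $r$. The block type of this maximal system is admitted by $R$, so by the hypothesis of Case II its $\gamma$ is constant. By the reversal remark it is then a system for the order of $J$, with constant $\gamma$; and $\gamma\equiv p$, as positions $0,1$ show.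

**Step 4: the case $r=m'$.** Here $u$ does the job. Since $u$ separates $T_i$, $\delta$ is nonconstant on $\{0,\dots,r\}$. Choose $s,q$ by Lemma 8 with $\eta=\delta$. The multichain with $F=\{u\}$ and pairs $(v_s^i,v_q^i)$, $i\in J$, has $\gamma$ constant and $\delta$ nonconstant, so $\delta\ne\gamma$. By the last sentence of Lemma 10 it has unbounded primes, and by (1) Proposition 6 holds.

**Step 5: the case $r<m'$, notation.** Now the next chain vertex should do the job. Let $z_i=v_{r+1}^i$. As $r+1\le m'$, this position is not constant, and the sets $T_i\cup\{z_i\}$ are disjoint. Put
$$\zeta(s)=d(z_i,v_s^i),\qquad a(s)=d(z_i,v_s^j)\ (i<j),\qquad b(s)=d(z_i,v_s^j)\ (i>j)\qquad(s\le r),$$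
and $g=d(z_i,z_j)$ for $i<j$. By Step 1, $\zeta$ is nonconstant on $\{0,\dots,r\}$.

**Step 6: if $a$ or $b$ is nonconstant, one $z$ serves as a constant.** Suppose $a$ is nonconstant. Choose $s,q$ by Lemma 8 with $\eta=a$, let $i_0=\min J$, and take $u=z_{i_0}$ as the only constant, with the pairs $(v_s^j,v_q^j)$, $j\in J$, $j>i_0$. Here $\delta$ is given by $a$, nonconstant on $\{s,q\}$, and $\gamma$ is constant. Lemma 10 applies.

Suppose $b$ is nonconstant. Choose $s,q$ by Lemma 8 with $\eta=b$. Let $W_n$ be induced by $z_k$ and the pairs $(v_s^j,v_q^j)$ for $n$ indices $j<k$ of $J$. By homogeneity the data do not depend on the choice of $k$ and of these indices, so this is a multichain with one constant, all of whose $W_n$ embed in $R$. Again $\delta$ (given by $b$) is nonconstant and $\gamma$ is constant, and Lemma 10 applies. In both situations (1) gives Proposition 6.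

**Step 7: if $a\equiv\alpha$ and $b\equiv\beta$, use $z$ as a third position.** Choose $s,q$ by Lemma 8 with $\eta=\zeta$. Then $z_i$ separates $\{v_s^i,v_q^i\}$, and Lemma 11 applies to the multichain $(v_s^i,v_q^i,z_i)_{i\in J}$. If it has unbounded primes, Proposition 6 holds by (1), with $F=\emptyset$ and $|\Pi|=3$. It remains to exclude the other two outcomes, and this is what the maximality of $r$ is for.

Suppose $\alpha=p$ and $\beta=g^*$. Let $i<j$ in $J$. The vertices of $T_i$ see $v_x^j$ ($x\le r$) by $p$, since $\gamma\equiv p$; and $z_i$ sees it by $\alpha=p$. The vertices of $T_i$ see $z_j$ by $\beta^*=g$; and $z_i$ sees it by $g$. So (2) holds for the blocks $T_i\cup\{z_i\}$, in the order of $J$, with $\gamma=(p,\dots,p,g)$. They form a system, and $r+1\le m'$: this contradicts the maximality of $r$.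

Suppose $\alpha=g$ and $\beta=p^*$. Let $i<j$ in $J$. Each $v_x^i$ ($x\le r$) sees $T_j$ by $p$ and $z_j$ by $\beta^*=p$. And $z_i$ sees $T_j$ by $\alpha=g$ and $z_j$ by $g$. So every vertex sees each later block $T_j\cup\{z_j\}$ by one color, and by the reversal remark the blocks $T_i\cup\{z_i\}$ form a system for the reversed order. This again contradicts the maximality of $r$.

All cases lead to Proposition 6. $\square$

## 14. B.q.o. subclasses and the list of minimal prime classes

**Proof of Theorem 1.** Let $\mathcal C$ be hereditary with infinitely many primes. If $\mathcal C$ has unbounded chains, Proposition 4(i)–(iii) gives $\mathcal D=\mathcal C_K\subseteq\mathcal C$ with infinitely many primes and b.q.o. Otherwise Proposition 6 gives $\mathcal D=\mathcal A(\mathfrak m)\subseteq\mathcal C$ with infinitely many primes, and it is b.q.o. by Lemma 5. If $\mathcal C$ is minimal prime, the hereditary subclass $\mathcal D$ cannot be proper, so $\mathcal C=\mathcal D$ is b.q.o. $\square$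

With all the vocabulary in place we can state what else has been proved.

**Theorem 13.**
(a) Every hereditary class with infinitely many primes contains a minimal prime class.
(b) The minimal prime classes with unbounded chains are exactly the classes $\mathcal C_K$, where $K$ is a minimal infinite factorial language over the finite alphabet $\Sigma$.
(c) Every other minimal prime class is of the form $\mathcal A(\mathfrak m)$ with $\mathfrak m$ a multichain having at most $2$ constants and at most $3$ positions. So there are only finitely many of them for the given signature, and each remains b.q.o. when vertices are labelled by an arbitrary b.q.o.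
(d) For $\mathcal C$ minimal prime, the set of hereditary subclasses of $\mathcal C$ is b.q.o. under inclusion.

**Proof of (a).** Take $\mathcal D\subseteq\mathcal C$ as in Theorem 1. It is b.q.o., hence w.q.o. Its hereditary subclasses satisfy the descending chain condition: if $\mathcal D_0\supsetneq\mathcal D_1\supsetneq\cdots$ were hereditary, choose $R_n\in\mathcal D_n\setminus\mathcal D_{n+1}$; for $i<j$ we have $R_j\in\mathcal D_{i+1}$, so $R_i\le R_j$ would put $R_i$ into $\mathcal D_{i+1}$; thus no $i<j$ has $R_i\le R_j$, against w.q.o. So among the hereditary subclasses of $\mathcal D$ with infinitely many primes there is a minimal one, and it is a minimal prime class.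

**Proof of (b).** If $\mathcal C$ is minimal prime with unbounded chains, Proposition 4(i) gives $\mathcal C_K\subseteq\mathcal C$, Proposition 4(ii) says that $\mathcal C_K$ has infinitely many primes, and minimality gives $\mathcal C=\mathcal C_K$. The converse is Proposition 4(iv).

**Proof of (c).** If $\mathcal C$ is minimal prime without unbounded chains, Proposition 6 gives $\mathfrak m$ with $|F|\le2$, $|\Pi|\le3$, unbounded primes and $\mathcal A(\mathfrak m)\subseteq\mathcal C$; minimality gives $\mathcal C=\mathcal A(\mathfrak m)$. There are finitely many such $\mathfrak m$ up to isomorphism, and isomorphic multichains give the same class. The labelled statement is Lemma 5.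

**Proof of (d).** The hereditary subclasses of $\mathcal C$ are its downward closed subsets under embeddability. By Theorem 1, $\mathcal C$ is b.q.o., so (N4) applies. $\square$

The labelled statement in (c) cannot be extended to the classes in (b): the class $\mathcal P$ is a $\mathcal C_K$, and the paths with red ends and blue interior in Section 5 form an infinite antichain.
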